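\title{Non-elementary classes of atom structures\\ for neat reducts of cylindric algebras}

\begin{abstract}
Let $2<n<\omega$. We show that for every finite $k\ge 3$ the class of atom structures whose complex algebra lies in $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k}$ is not elementary. More generally, no class between $\mathsf{Str}(\mathsf{RCA}_n)$ and $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3})$ is closed under ultraproducts, or even under ultrapowers, and no variety between $\mathsf{RCA}_n$ and $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$ is atom-canonical. The proof attaches to every graph $\Gamma$ an atom structure whose complex algebra is representable if and only if it lies in $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$, if and only if the ultrafilter extension of $\Gamma$ has a closed walk of length five. Graphs of large girth and large chromatic number then give the results.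
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, $n$ is a fixed integer with $2<n<\omega$, and an ordinal is the set of all smaller ordinals.

\subsection*{Cylindric algebras and neat reducts}
Let $M$ be a nonempty set and $m$ an ordinal. For $\bar a\in{}^mM$, $i<m$ and $b\in M$, let $\bar a(i/b)$ be the tuple obtained from $\bar a$ by replacing its $i$-th entry with $b$. The \emph{full set algebra} $\wp({}^mM)$ is the Boolean algebra of all subsets of ${}^mM$ together with the operations and constants
\[
\mathsf c_iX=\{\bar a:\ \bar a(i/b)\in X\text{ for some }b\in M\},\qquad \mathsf d_{ij}=\{\bar a:\ a_i=a_j\}\qquad(i,j<m).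
\]
If $X$ is the set of assignments that satisfy a formula $\varphi$ in the variables $v_i$ $(i<m)$, then $\mathsf c_iX$ is the set of assignments that satisfy $\exists v_i\varphi$, and $\mathsf d_{ij}$ is the meaning of $v_i=v_j$. A \emph{cylindric algebra of dimension $m$} is a Boolean algebra with operations $\mathsf c_i$ and constants $\mathsf d_{ij}$ $(i,j<m)$ that satisfies the axioms (A1)--(A7) recalled in Section~\ref{sec:background}; they hold in full set algebras. The class of these algebras is $\mathsf{CA}_m$. The class $\mathsf{RCA}_n$ of \emph{representable} algebras consists of the algebras isomorphic to subalgebras of products of full set algebras $\wp({}^nM)$.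

Let $m\ge n$ and $\mathfrak B\in\mathsf{CA}_m$. The \emph{neat reduct} $\mathsf{Nr}_n\mathfrak B$ has as its elements the $x\in\mathfrak B$ with $\mathsf c_ix=x$ for all $i$ with $n\le i<m$, and as its operations the Boolean ones and the $\mathsf c_i,\mathsf d_{ij}$ with $i,j<n$. Its elements are the ``relations'' of $\mathfrak B$ that do not depend on the coordinates from $n$ on. The class of all such reducts is $\mathsf{Nr}_n\mathsf{CA}_m$, and for a class $\mathsf K$ of algebras $\mathbf S\mathsf K$ is the class of algebras isomorphic to subalgebras of members of $\mathsf K$. Thus an algebra lies in $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k}$ if its elements can be treated as $n$-ary relations in a setting where $k$ further variables are available for computing with them. The more variables, the stronger the requirement, and representable algebras meet all of them: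
\[
\mathsf{CA}_n=\mathbf S\mathsf{Nr}_n\mathsf{CA}_n\supseteq\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+1}\supseteq\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+2}\supseteq\dots\supseteq\mathsf{RCA}_n
\]
(Lemma~\ref{lem:chain}). For each finite $k$ the class $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k}$ is a variety of Boolean algebras with operators, and so is $\mathsf{RCA}_n$.

\subsection*{Atom structures}
An \emph{atom structure} is a first-order structure $\mathcal F=(F,T_i,D_{ij})_{i,j<n}$ with binary relations $T_i$ and unary relations $D_{ij}$. Its \emph{complex algebra} $\mathfrak{Cm}\,\mathcal F$ is the Boolean algebra of all subsets of $F$ with $\mathsf c_iX=\{a:\ a\mathrel{T_i}b\text{ for some }b\in X\}$ and $\mathsf d_{ij}=D_{ij}$. Conversely, an atomic algebra $\mathfrak A$ in the signature of $\mathsf{CA}_n$ has an atom structure $\mathsf{At}\,\mathfrak A$: its points are the atoms of $\mathfrak A$, with $a\mathrel{T_i}b$ iff $a\le\mathsf c_ib$, and $a\in D_{ij}$ iff $a\le\mathsf d_{ij}$. For a class $\mathsf V$ of algebras put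
\[
\mathsf{Str}(\mathsf V)=\{\mathcal F:\ \mathfrak{Cm}\,\mathcal F\in\mathsf V\},\qquad
\mathsf{At}(\mathsf V)=\{\mathsf{At}\,\mathfrak A:\ \mathfrak A\in\mathsf V\text{ atomic}\}.
\]
The members of $\mathsf{Str}(\mathsf V)$ are the \emph{strongly $\mathsf V$-representable} atom structures. A structure is in $\mathsf{At}(\mathsf V)$ if some atomic algebra over it is in $\mathsf V$, and in $\mathsf{Str}(\mathsf V)$ if the algebra of all sets of atoms is. A variety $\mathsf V$ is \emph{atom-canonical} if $\mathfrak{Cm}\,\mathsf{At}\,\mathfrak A\in\mathsf V$ for every atomic $\mathfrak A\in\mathsf V$. A class of structures is \emph{elementary} if it is the class of all models of some first-order theory.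

The following is known. For each finite $k>2$ the class $\mathsf{At}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k})$ is elementary, and it equals $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k})$ if $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k}$ is atom-canonical; so non-elementarity of the class $\mathsf{Str}$ implies failure of atom-canonicity. There is a finite $k_0$ such that $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+j})$ is not elementary for all $j\ge k_0$. This $k_0$ is only known to exist and may depend on $n$, so it decides nothing for a given $k$. The following problem is posed in \cite{SA}.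

\medskip\noindent\textbf{Problem.} \emph{Let $k\ge3$ be a given finite number. Is $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k})$ elementary?}
\medskip

The condition $\mathfrak{Cm}\,\mathcal F\in\mathsf V$ quantifies over all subsets of $\mathcal F$, so it is second-order in form, and the question is whether it is so in substance. Both outcomes occur for simple conditions. The two sides of $\mathsf c_i\mathsf c_jx=\mathsf c_j\mathsf c_ix$ commute with arbitrary unions, so this equation holds in $\mathfrak{Cm}\,\mathcal F$ iff it holds for singletons, that is, iff the relations $T_i$ and $T_j$ commute; this is first-order. On the other hand, consider graphs, and for a set $X$ of vertices let $\operatorname{Nb}(X)$ be the set of vertices with a neighbor in $X$. A graph fails to be bipartite iff every $X$ satisfies $X\cap\operatorname{Nb}(X)\neq\emptyset$ or $X^c\cap\operatorname{Nb}(X^c)\neq\emptyset$. All odd cycles have this property, while a nonprincipal ultraproduct of longer and longer odd cycles has no cycle at all and is therefore bipartite. So one universal sentence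 about the algebra of subsets can define a non-elementary class of structures.

For a fixed small $k$ one might guess that the first behavior prevails: an algebra of dimension $n+k$ relates only $n+k$ points at a time, and if every $n$ of these points were described by an atom, only configurations of atoms of bounded size would matter. A long odd cycle cannot be seen in this way. The guess is wrong because $n$ points are described by an ultrafilter of $\mathfrak{Cm}\,\mathcal F$, which need not be principal, and a bounded configuration of ultrafilters can detect a global coloring property.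

\subsection*{Results}

\begin{theorem}\label{thm:B}
Let $\mathsf K$ be any class with $\mathsf{Str}(\mathsf{RCA}_n)\subseteq\mathsf K\subseteq\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3})$. Then $\mathsf K$ is not closed under ultraproducts, so it is not elementary. It is not even closed under ultrapowers, hence not under elementary equivalence. In particular, $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+k})$ is not elementary for every finite $k\ge3$, and likewise $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_m)$ for every ordinal $m\ge n+3$.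
\end{theorem}

\begin{theorem}\label{thm:C}
There is an atomic $\mathfrak B\in\mathsf{RCA}_n$ with $\mathfrak{Cm}\,\mathsf{At}\,\mathfrak B\notin\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$. So no variety between $\mathsf{RCA}_n$ and $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$ is atom-canonical.
\end{theorem}

Both theorems come from one family of atom structures. A \emph{graph} $\Gamma=(V,\sim)$ is simple and has $V\ne\emptyset$, unless loops are explicitly allowed. Let $uV$ be the set of ultrafilters on $V$, and for $\nu,\nu'\in uV$ put $\nu\sim\nu'$ iff for all $A\in\nu$ and $B\in\nu'$ there is an edge of $\Gamma$ between $A$ and $B$. This relation is symmetric, and $\Gamma^u=(uV,\sim)$ is the \emph{ultrafilter extension} of $\Gamma$; it may have loops. Call $\Gamma$ \emph{pentagonal} if $\Gamma^u$ has a closed walk of length five, that is, if there are $\nu_0,\dots,\nu_4\in uV$, not necessarily distinct, with $\nu_0\sim\nu_1\sim\nu_2\sim\nu_3\sim\nu_4\sim\nu_0$. In Section~\ref{sec:systems} we define for every graph $\Gamma$ an atom structure $\mathbf F(\Gamma)$.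

\begin{theorem}\label{thm:A}
For every graph $\Gamma$ the following are equivalent:
\begin{itemize}
\item[(i)] $\mathfrak{Cm}\,\mathbf F(\Gamma)\in\mathsf{RCA}_n$;
\item[(ii)] $\mathfrak{Cm}\,\mathbf F(\Gamma)\in\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$;
\item[(iii)] $\Gamma$ is pentagonal.
\end{itemize}
Moreover, $\Gamma$ is pentagonal if its chromatic number $\chi(\Gamma)$ is infinite, and $\Gamma$ is not pentagonal if it is bipartite.
\end{theorem}

The implication (i)$\Rightarrow$(ii) is part of Lemma~\ref{lem:chain}. The last sentence of the theorem is proved in Section~\ref{sec:graphs}, (ii)$\Rightarrow$(iii) in Section~\ref{sec:pentagon}, and (iii)$\Rightarrow$(i) in Section~\ref{sec:rep}. In Section~\ref{sec:ultra} we show that $\mathbf F$ commutes with ultraproducts and apply it to graphs of infinite chromatic number and growing girth, which exist by a theorem of Erd\H{o}s \cite{Erdos}; they take the place of the odd cycles in the example above. No claim is made about $k=1,2$.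

\section{Background}\label{sec:background}

\subsection*{The axioms} A $\mathsf{CA}_m$ is a Boolean algebra with operations $\mathsf c_i$ and constants $\mathsf d_{ij}$ such that, for all $i,j,k<m$:
\begin{itemize}
\item[] (A1) $\mathsf c_i0=0$;\quad (A2) $x\le\mathsf c_ix$;\quad (A3) $\mathsf c_i(x\cdot\mathsf c_iy)=\mathsf c_ix\cdot\mathsf c_iy$;\quad (A4) $\mathsf c_i\mathsf c_jx=\mathsf c_j\mathsf c_ix$;
\item[] (A5) $\mathsf d_{ii}=1$;\quad (A6) $\mathsf d_{ij}=\mathsf c_k(\mathsf d_{ik}\cdot\mathsf d_{kj})$ if $k\notin\{i,j\}$;
\item[] (A7) $\mathsf c_i(\mathsf d_{ij}\cdot x)\cdot\mathsf c_i(\mathsf d_{ij}\cdot{-x})=0$ if $i\ne j$.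
\end{itemize}
We often write $xy$ for $x\cdot y$. Call $x$ \emph{$i$-closed} if $\mathsf c_ix=x$. We use the following consequences without comment. Every $\mathsf c_iy$ is $i$-closed (take $x=1$ in (A3)). If $y$ is $i$-closed, then $\mathsf c_i(xy)=y\cdot\mathsf c_ix$ by (A3). The $i$-closed elements are therefore closed under products, and they are closed under complements because $y\cdot\mathsf c_i(-y)=\mathsf c_i(-y\cdot y)=0$ for $i$-closed $y$. The operation $\mathsf c_i$ is monotone, since $x\le y$ gives $\mathsf c_ix=\mathsf c_i(x\cdot\mathsf c_iy)\le\mathsf c_iy$; it is additive, since $\mathsf c_ix+\mathsf c_iy$ is an $i$-closed element above $x+y$. For $i\ne j$ we have $\mathsf c_i\mathsf d_{ij}\ge\mathsf c_i(\mathsf d_{ji}\mathsf d_{ij})=\mathsf d_{jj}=1$, and then (A7) with $x=\mathsf d_{ji}$ gives $\mathsf d_{ij}\le\mathsf d_{ji}$, so $\mathsf d_{ij}=\mathsf d_{ji}$. By (A6), $\mathsf d_{ij}$ is $k$-closed for $k\notin\{i,j\}$.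

\begin{lemma}\label{lem:chain}
If $n\le m'\le m$ are ordinals, then $\mathsf{RCA}_n\subseteq\mathbf S\mathsf{Nr}_n\mathsf{CA}_m\subseteq\mathbf S\mathsf{Nr}_n\mathsf{CA}_{m'}$.
\end{lemma}

\begin{proof}
The map $X\mapsto\{\bar a\in{}^mM:\ \bar a{\restriction}n\in X\}$ embeds $\wp({}^nM)$ into $\mathsf{Nr}_n\wp({}^mM)$, and $\mathsf{Nr}_n$ commutes with products; this gives the first inclusion. For $\mathfrak B\in\mathsf{CA}_m$ the algebra $\mathsf{Nr}_{m'}\mathfrak B$ is a $\mathsf{CA}_{m'}$, being a subalgebra of the reduct of $\mathfrak B$ to the indices below $m'$, and $\mathsf{Nr}_n\mathfrak B=\mathsf{Nr}_n\mathsf{Nr}_{m'}\mathfrak B$; this gives the second.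
\end{proof}

\subsection*{Ultrafilters} A family of subsets of a set with the finite intersection property is contained in an ultrafilter. An ultrafilter that contains a finite union contains one of its members. An ultrafilter $U$ is \emph{concentrated} on $X$ if $X\in U$. For a map $\phi:A\to B$ and an ultrafilter $U$ on $A$, the \emph{image} $\phi_*U=\{X\subseteq B:\phi^{-1}(X)\in U\}$ is an ultrafilter on $B$, and $(\psi\phi)_*U=\psi_*\phi_*U$. If $\omega$ is an ultrafilter on a power $V^R$, its \emph{marginal} at $\varepsilon\in R$ is its image under $f\mapsto f(\varepsilon)$, and its \emph{projection} to $V^{R'}$, for $R'\subseteq R$, is its image under restriction. By \L o\'s's theorem, a first-order formula holds in an ultraproduct $\prod_\ell\mathcal F_\ell/\mathcal U$, with parameters, iff it holds in $\mathcal F_\ell$ for $\mathcal U$-almost all $\ell$. Hence elementary classes are closed under ultraproducts, and every structure is elementarily equivalent to its ultrapowers.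

\section{The ultrafilter extension of a graph}\label{sec:graphs}

Let $\Gamma=(V,\sim)$ be a graph. Identifying a vertex with the principal ultrafilter that it generates, we regard $\Gamma$ as an induced subgraph of $\Gamma^u$. The next lemma lists what passes between $\Gamma$ and $\Gamma^u$.

\begin{lemma}\label{lem:graph}
Let $\nu,\nu',\nu_0,\nu_1,\nu_2\in uV$.
\begin{itemize}
\item[(a)] $\nu\sim\nu'$ iff $\operatorname{Nb}(B)\in\nu$ for all $B\in\nu'$.
\item[(b)] Let $\omega$ be an ultrafilter on $V^R$ concentrated on $\{f:f(\varepsilon)\sim f(\varepsilon')\}$. Then the marginals of $\omega$ at $\varepsilon$ and $\varepsilon'$ are adjacent in $\Gamma^u$.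
\item[(c)] If $\nu_0\sim\nu_1$, $\nu_0\sim\nu_2$ and $A_i\in\nu_i$ $(i<3)$, there are $a_i\in A_i$ with $a_0\sim a_1$ and $a_0\sim a_2$. If $\nu_0\sim\nu_1$ and $A_i\in\nu_i$ $(i<2)$, there are $a_i\in A_i$ with $a_0\sim a_1$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $B\in\nu'$ and $\operatorname{Nb}(B)\notin\nu$, then $V\setminus\operatorname{Nb}(B)\in\nu$ has no edge to $B$. If $\operatorname{Nb}(B)\in\nu$ and $A\in\nu$, then $A\cap\operatorname{Nb}(B)\neq\emptyset$, which gives an edge between $A$ and $B$.
(b) If $A$ and $B$ belong to the two marginals, the sets $\{f:f(\varepsilon)\in A\}$, $\{f:f(\varepsilon')\in B\}$ and $\{f:f(\varepsilon)\sim f(\varepsilon')\}$ are in $\omega$, so some $f$ lies in all three.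
(c) By (a), $A_0\cap\operatorname{Nb}(A_1)\cap\operatorname{Nb}(A_2)\in\nu_0$. Pick $a_0$ in this set, and then neighbors $a_1\in A_1$ and $a_2\in A_2$ of $a_0$. The second statement is the definition of $\nu_0\sim\nu_1$.
\end{proof}

\begin{proposition}\label{prop:pent}
If $\chi(\Gamma)$ is infinite, then $\Gamma^u$ has a loop and $\Gamma$ is pentagonal. If $\Gamma$ is bipartite, then $\Gamma$ is not pentagonal.
\end{proposition}

\begin{proof}
Let $\chi(\Gamma)$ be infinite. The subsets of $V$ that induce finitely colorable subgraphs are closed under subsets and under finite unions (use disjoint sets of colors), and $V$ is not among them. So their complements have the finite intersection property; let $\mu$ be an ultrafilter that contains all these complements. No member of $\mu$ is finitely colorable. For $A,B\in\mu$ the set $A\cap B\in\mu$ is not independent, so there is an edge between $A$ and $B$. Thus $\mu\sim\mu$, and $\nu_0=\dots=\nu_4=\mu$ is a closed walk of length five.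

Let $V=V_0\sqcup V_1$ with $V_0,V_1$ independent, and let $\nu_0,\dots,\nu_4$ be a closed walk in $\Gamma^u$. Each $\nu_i$ contains exactly one of $V_0,V_1$. Since five is odd, two cyclically consecutive $\nu_i$ contain the same $V_c$. There is no edge between $V_c$ and $V_c$, so they are not adjacent, a contradiction.
\end{proof}

\begin{example}\label{ex:finite}
If $\Gamma$ is finite, all ultrafilters are principal and $\Gamma^u=\Gamma$. A closed walk of odd length contains an odd cycle that is no longer, and a triangle $abc$ gives the closed walk $a,b,c,a,b$ of length five (the last edge returns from $b$ to $a$). So a finite graph is pentagonal iff it contains a cycle of length $3$ or $5$. The $7$-cycle is neither bipartite nor pentagonal; this is why long odd cycles cannot serve in the proof of Theorem~\ref{thm:B}. A graph with infinite chromatic number and no cycle of length at most five is pentagonal although it has no closed walk of length five itself.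
\end{example}

\begin{remark}\label{rem:triangle}
Lemma~\ref{lem:graph}(c) says that paths on three vertices lift from $\Gamma^u$ to $\Gamma$. Triangles do not: if $\Gamma$ is triangle-free with infinite chromatic number and $\mu\sim\mu$, then $\mu,\mu,\mu$ are pairwise adjacent in $\Gamma^u$, but no three vertices of $\Gamma$ are. This dictates the shape of the construction in the next section.
\end{remark}

\section{The atom structure of a graph}\label{sec:systems}

An atom of $\mathbf F(\Gamma)$ will be a description of at most $n$ points: each point has a sort, certain sets of $n-1$ points carry values, some of which are vertices of $\Gamma$, and the values are subject to constraints on sets of $n$ points. We want a configuration of $n+3$ points that cannot be avoided, and in which the constraints on the $n$-element subsets add up to an odd cycle of adjacencies. The configuration consists of a \emph{base} of $n-1$ points and four \emph{apexes} $z_0,z_1,z_2,z_3$ over it. Each pair $z_iz_j$ carries a label, and each triple $z_iz_jz_k$ imposes adjacencies among its three labels. By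 Remark~\ref{rem:triangle} a triple should impose at most a path. With three apexes there would be only one triple and hence no cycle; four apexes suffice.

\subsection*{The cycle $\Theta$} Write $ij$ for the pair $\{i,j\}\subseteq\{0,1,2,3\}$. Let $\Theta$ be the graph on the six pairs whose edges form the $5$-cycle $01-12-23-03-02-01$; the pair $13$ is isolated. Two $\Theta$-adjacent pairs lie in exactly one triple, their union, and the edges inside the four triples are
\begin{equation}\label{eq:theta}
\{0,1,2\}:\ 02-01-12;\quad\{0,2,3\}:\ 02-03-23;\quad\{1,2,3\}:\ 12-23;\quad\{0,1,3\}:\ \text{none}.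
\end{equation}
See Figure~\ref{fig:config}. Since $V\neq\emptyset$, the isolated pair can be given any ultrafilter, and so:
\begin{equation}\label{eq:H}
\begin{array}{l}
\text{$\Gamma$ is pentagonal iff there are $\nu_P\in uV$, for the six pairs $P$, such that}\\
\text{$\nu_P\sim\nu_{P'}$ whenever $P$ and $P'$ are $\Theta$-adjacent.}
\end{array}
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\node (z0) at (180:1.2) {$z_0$}; \node (z1) at (120:1.2) {$z_1$};
\node (z2) at (60:1.2) {$z_2$}; \node (z3) at (0:1.2) {$z_3$};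
\node (x) at (240:1.2) {$x$}; \node (y) at (300:1.2) {$y$};
\draw[very thick] (z0)--(z1)--(z2)--(z3)--(z0)--(z2) (z1)--(z3);
\draw (x)--(z0) (x)--(z1) (x)--(z2) (x)--(z3);
\draw[dashed] (y)--(z0) (y)--(z1) (y)--(z2) (y)--(z3);
\draw[dotted,thick] (x)--(y);
\begin{scope}[xshift=3.6cm]
\node (a) at (90:1.1) {$01$}; \node (b) at (18:1.1) {$12$};
\node (c) at (-54:1.1) {$23$}; \node (d) at (-126:1.1) {$03$};
\node (e) at (162:1.1) {$02$}; \node at (0,0) {$13$};
\draw (a)--node[above right]{\scriptsize $012$}(b)--node[right]{\scriptsize $123$}(c)
--node[below]{\scriptsize $023$}(d)--node[left]{\scriptsize $023$}(e)--node[above left]{\scriptsize $012$}(a);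
\end{scope}
\end{tikzpicture}
\caption{Left: for $n=3$, a base $xy$ (dotted) with four apexes $z_0,\dots,z_3$. Thin edges have $g=1$, dashed edges have $h=1$, and the six thick edges $z_iz_j$ are thereby forced to carry labels. Right: the graph $\Theta$ of adjacencies demanded between these six labels. Each edge is marked with the triple of apexes that demands it; no triple demands a triangle.}\label{fig:config}
\end{figure}

\subsection*{Systems}
Let $\Lambda=(L,\sim)$ be a graph in which loops are allowed.

\begin{definition}\label{def:system}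
A \emph{$\Lambda$-system} on a set $M$ assigns to each point of $M$ one of the sorts $C_1,\dots,C_{n-3},\mathsf a,\mathsf b,Z_0,Z_1,Z_2,Z_3$. A point of sort $Z_i$ is \emph{tinted}, with \emph{tint} $i$. The letter $\bar c$ denotes a tuple $(c_1,\dots,c_{n-3})$ with $c_l$ of sort $C_l$; the letters $x$ and $y$ denote points of sorts $\mathsf a$ and $\mathsf b$; the letters $z,w,w'$ denote tinted points; and juxtaposition, as in $\bar cxz$, denotes the set of the points listed. The \emph{faces} are the sets $\bar cxz$, $\bar cyz$, $\bar cxy$, and $\bar czw$ with $z,w$ of different tints. The system assigns to them values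
\[
g(\bar cxz)\in\{0,1\},\quad h(\bar cyz)\in\{0,1\},\quad S(\bar cxy)\subseteq\{0,1,2,3\},\quad e(\bar czw)\in\{\mathsf w_g,\mathsf w_h\}\sqcup L .
\]
A face $\bar czw$ is \emph{red} if its value is in $L$, and this value is then its \emph{label}; the values $\mathsf w_g,\mathsf w_h$ are \emph{white}. The following constraints must hold.
\begin{itemize}
\item[(C1)] If $z,w$ have different tints and $g(\bar cxz)=g(\bar cxw)=1$, then $e(\bar czw)\ne\mathsf w_g$.
\item[(C2)] If $z,w$ have different tints and $h(\bar cyz)=h(\bar cyw)=1$, then $e(\bar czw)\ne\mathsf w_h$.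
\item[(C3)] If $z$ has tint $i$ and $g(\bar cxz)=h(\bar cyz)=1$, then $i\in S(\bar cxy)$.
\item[(C4)] If $z,w,w'$ have distinct tints $i,j,k$ and the faces $\bar czw,\bar czw',\bar cww'$ are all red, then for $\Theta$-adjacent $P,P'\subseteq\{i,j,k\}$ the labels of the faces with pairs of tints $P$ and $P'$ are adjacent in $\Lambda$.
\end{itemize}
A \emph{base} is a face $\mathfrak b=\bar cxy$, and its \emph{apexes} are the points of $\operatorname{Ap}(\mathfrak b)=\{z:\ g(\bar cxz)=h(\bar cyz)=1\}$.
\end{definition}

In a face, and in an instance of a constraint, the points have pairwise distinct sorts. This gives the counting facts on which everything rests.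

\begin{lemma}\label{lem:count}
Every face has exactly $n-1$ points, so a set of at most $n-1$ points contains at most one face. Every instance of a constraint involves exactly $n$ points. A set of $n$ points carries at most one instance of \textup{(C4)}, and if it carries one, it contains exactly the three faces named in \textup{(C4)}. The restriction $M{\restriction}Q$ of a $\Lambda$-system $M$ to a subset $Q$ is a $\Lambda$-system.
\end{lemma}

For $n=3$ the tuple $\bar c$ is empty, faces are edges, and the constraints concern triangles. For larger $n$ the points $\bar c$ are parameters whose purpose is to make Lemma~\ref{lem:count} true. The other ingredients have the following roles. By (C1) and (C2), two apexes $z,w$ of different tints over the same base $\bar cxy$ span a red face. This conclusion involves the $n+1$ points $\bar cxyzw$, while a constraint may involve only $n$; the two whites split it into two admissible constraints, and leave a white value available whenever only one of $x,y$ is present. By (C3), $S(\mathfrak b)$ is the set of tints that apexes over $\mathfrak b$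 are allowed to have. A base with $S=\{0,1,2,3\}$ allows the configuration of Figure~\ref{fig:config}, and in a representation everything that is allowed over $n-1$ points has to occur.

\subsection*{Relabeling and shapes} Fix a graph $\Gamma=(V,\sim)$. Let $M$ be a $\Lambda$-system, for any $\Lambda$, and let $Q\subseteq M$ have at most $n$ points. Let $R(Q)$ be the finite set of red faces contained in $Q$. For $f\in V^{R(Q)}$ let $M[Q,f]$ be $M{\restriction}Q$ with the labels replaced by the values of $f$, and let $\operatorname{Adm}(Q)$ be the set of \emph{admissible} $f$, those for which $M[Q,f]$ is a $\Gamma$-system. The constraints (C1)--(C3) depend only on which faces are red, so $f$ is admissible iff it satisfies the adjacencies demanded by (C4). In particular $\operatorname{Adm}(Q)=V^{R(Q)}$ if $|Q|\le n-1$.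

Let $\bullet$ be the graph with one vertex and a loop. Replacing all labels of a $\Lambda$-system by this vertex gives a $\bullet$-system, its \emph{shape}.

\subsection*{Atoms}
Let $J\subseteq n$. Let $\mathbf F_J(\Lambda)$ be the set of pairs $(\approx,N)$, where $\approx$ is an equivalence relation on $J$ and $N$ is a $\Lambda$-system on $J/{\approx}$. If $\bar a:J\to Q$ is onto and $N$ is a $\Lambda$-system on $Q$, let $[\bar a;N]\in\mathbf F_J(\Lambda)$ consist of the kernel of $\bar a$ and of $N$ transported along the bijection between $Q$ and the set of classes. Every element of $\mathbf F_J(\Lambda)$ has this form. For $i<n$ define $\pi_i:\mathbf F_n(\Lambda)\to\mathbf F_{n\setminus\{i\}}(\Lambda)$ by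
\[
\pi_i\bigl([\bar a;N]\bigr)=\bigl[\bar a{\restriction}(n\setminus\{i\});\ N{\restriction}\{a_j:j\neq i\}\bigr].
\]

\begin{definition}\label{def:F}
The atom structure $\mathbf F(\Gamma)$ has universe $\mathbf F_n(\Gamma)$; its elements are called \emph{atoms}. The relation $T_i$ is the equivalence relation $\tau\equiv_i\tau'\iff\pi_i(\tau)=\pi_i(\tau')$, and $D_{ij}=\{(\approx,N):i\approx j\}$. Thus $\mathsf c_iX=\pi_i^{-1}(\pi_i[X])$ in $\mathfrak{Cm}\,\mathbf F(\Gamma)$.
\end{definition}

For an atom $\tau=(\approx,N)$ and a \emph{position} $j<n$ we write $\tau_j$ for the class of $j$, the point of $N$ named by $j$. Two facts are used repeatedly.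
\begin{itemize}
\item[(F1)] For $i\ne j$ and every atom $\tau=[\bar a;N]$ there is exactly one atom in $D_{ij}$ that is $\equiv_i$-related to $\tau$, namely $\tau[i\to j]=[\bar a(i/a_j);N{\restriction}\{a_l:l\ne i\}]$. In particular $\pi_i$ is injective on $D_{ij}$.
\item[(F2)] The shape of an atom $(\approx,N)$ is the pair of $\approx$ and the shape of $N$, an element of the finite set $\mathbf F_n(\bullet)$, which does not depend on $\Gamma$. An atom of shape $s$ is given by an admissible function $f$ from the set $R(s)$ of red faces of $s$ to $V$; we then write the atom as $(s,f)$.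
\end{itemize}
We never need to know in advance that $\mathfrak{Cm}\,\mathbf F(\Gamma)$ is a cylindric algebra; it is an algebra in the signature of $\mathsf{CA}_n$, and this is enough for the statements of Theorem~\ref{thm:A} to make sense.

\section{From three extra dimensions to a pentagon}\label{sec:pentagon}

In this section we prove (ii)$\Rightarrow$(iii) of Theorem~\ref{thm:A}. We translate the constraints into relations between elements of $\mathfrak{Cm}\,\mathbf F(\Gamma)$, run the argument for $n=3$ in a set algebra, where points exist, and then replace the points by coordinates of an abstract $\mathsf{CA}_{n+3}$.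

\subsection*{The constraints as algebraic relations}
Put $p=n-3$, $q=n-2$, $r=n-1$. In any algebra with the relevant operations let $\mathsf s^i_jx=\mathsf c_i(\mathsf d_{ij}\cdot x)$ for $i\neq j$, and let $\mathsf s^i_i$ be the identity. In a full set algebra, $\bar a\in\mathsf s^i_jX$ iff $\bar a(i/a_j)\in X$: this is substitution of the variable $v_j$ for $v_i$. In $\mathfrak{Cm}\,\mathbf F(\Gamma)$, by (F1), $\tau\in\mathsf s^i_jX$ iff $\tau[i\to j]\in X$.

We think of a $p$-closed element $u$ as a binary relation in the coordinates $q,r$, with parameters in the coordinates below $p$, and we move it to other pairs of coordinates by setting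
\begin{equation}\label{eq:move}
u[\alpha,\beta]=\mathsf s^q_\alpha\mathsf s^r_\beta u\quad(p\le\alpha<\beta,\ r\le\beta),\qquad u[p,q]=\mathsf s^r_q\mathsf s^q_pu .
\end{equation}
Thus $u[q,r]=u$ and $u[p,r]=\mathsf s^q_pu$. In dimension $n$ only $u[p,q]$, $u[p,r]$ and $u[q,r]$ are defined.

Call an atom $\tau$ \emph{framed} if $\tau_0,\dots,\tau_{n-4}$ have the sorts $C_1,\dots,C_{n-3}$, in this order, and let $\bar c$ be this tuple. Consider the following conditions on two points $\xi,\eta$ of a framed atom, where $i,j<4$:
\begin{itemize}
\item $E$: $\xi$ has sort $\mathsf a$, $\eta$ has sort $\mathsf b$, and $S(\bar c\xi\eta)=\{0,1,2,3\}$;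
\item $G_i$: $\xi$ has sort $\mathsf a$, $\eta$ has tint $i$, and $g(\bar c\xi\eta)=1$;
\item $H_i$: $\xi$ has sort $\mathsf b$, $\eta$ has tint $i$, and $h(\bar c\xi\eta)=1$;
\item $L^X_{ij}$, for $i<j$ and $X\subseteq\{\mathsf w_g,\mathsf w_h\}\sqcup V$: $\xi$ has tint $i$, $\eta$ has tint $j$, and $e(\bar c\xi\eta)\in X$.
\end{itemize}
For each condition $u$ we denote by $u$ also the set of framed atoms $\tau$ such that $(\tau_q,\tau_r)$ satisfies the condition. Membership depends only on $\pi_p(\tau)$, so $u$ is a $p$-closed element of $\mathfrak{Cm}\,\mathbf F(\Gamma)$. In $\tau[q\to p]$ position $q$ names the point $\tau_p$ and the other positions name the same points as in $\tau$; so $u[p,r]$ is the set of framed $\tau$ such that $(\tau_p,\tau_r)$ satisfies the condition. In $\tau[r\to q]$ position $r$ names $\tau_q$; so $u[p,q]=\mathsf s^r_q(u[p,r])$ is the set of framed $\tau$ such that $(\tau_p,\tau_q)$ satisfies it.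

\begin{lemma}\label{lem:rel}
The following hold in $\mathfrak{Cm}\,\mathbf F(\Gamma)$.
\begin{itemize}
\item[(R0)] $L^\emptyset_{ij}=0$, $L^X_{ij}\cdot L^Y_{ij}=L^{X\cap Y}_{ij}$ and $L^X_{ij}+L^Y_{ij}=L^{X\cup Y}_{ij}$.
\item[(R1)] $0\ne E[p,q]\le\mathsf c_r\bigl(G_i[p,r]\cdot H_i[q,r]\bigr)$ for $i<4$.
\item[(R2)] $G_i[p,q]\cdot G_j[p,r]\le L_{ij}^{V\cup\{\mathsf w_h\}}[q,r]$ for $i<j<4$.
\item[(R3)] $H_i[p,q]\cdot H_j[p,r]\le L_{ij}^{V\cup\{\mathsf w_g\}}[q,r]$ for $i<j<4$.
\item[(R4)] Let $i<j<k<4$ and let $X_{ij},X_{ik},X_{jk}\subseteq V$. If for some $\Theta$-adjacent $P,P'\subseteq\{i,j,k\}$ there is no edge of $\Gamma$ between $X_P$ and $X_{P'}$, then $L^{X_{ij}}_{ij}[p,q]\cdot L^{X_{ik}}_{ik}[p,r]\cdot L^{X_{jk}}_{jk}[q,r]=0$.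
\end{itemize}
\end{lemma}

\begin{proof}
(R0) is immediate from the definition. For (R1), a single base $\bar cxy$ with $S=\{0,1,2,3\}$ is a $\Gamma$-system, as $n-1$ points carry no constraint; naming $\bar c,x,y,x$ by the positions $0,\dots,n-1$ gives an atom in $E[p,q]$. Let $\tau\in E[p,q]$, with $x=\tau_p$ and $y=\tau_q$. Add to $\bar cxy$ a new point $z$ of tint $i$ with $g(\bar cxz)=h(\bar cyz)=1$. The only constraint on these $n$ points is (C3), which holds since $i\in S(\bar cxy)$. Naming $z$ by position $r$ gives an atom $\tau'\equiv_r\tau$ in $G_i[p,r]\cdot H_i[q,r]$. An atom on the left of (R2) has $\tau_p$ of sort $\mathsf a$, $\tau_q,\tau_r$ of tints $i,j$, and $g(\bar c\tau_p\tau_q)=g(\bar c\tau_p\tau_r)=1$, so $e(\bar c\tau_q\tau_r)\neq\mathsf w_g$ by (C1). An atom on the left of (R3) has $\tau_p$ of sort $\mathsf b$ and $h(\bar c\tau_p\tau_q)=h(\bar c\tau_p\tau_r)=1$, so $e(\bar c\tau_q\tau_r)\neq\mathsf w_h$ by (C2). An atom in the product in (R4) would have three red faces with labels in $X_{ij},X_{ik},X_{jk}$, and (C4) would give an edge between $X_P$ and $X_{P'}$.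
\end{proof}

\subsection*{The case $n=3$ in a set algebra}
Let $n=3$, so that $(p,q,r)=(0,1,2)$, and suppose that $\mathfrak{Cm}\,\mathbf F(\Gamma)$ is representable. Since $E[0,1]\ne0$, one of the factors of the representation is a homomorphism $\rho:\mathfrak{Cm}\,\mathbf F(\Gamma)\to\wp({}^3M)$ with $\rho(E[0,1])\ne\emptyset$. For a $0$-closed $u$, membership of $(a_0,a_1,a_2)$ in $\rho(u)$ does not depend on $a_0$; we write $u(a_1,a_2)$ if it holds. Then $\bar a\in\rho(u[0,2])$ iff $(a_0,a_0,a_2)\in\rho(u)$ iff $u(a_0,a_2)$, and $\bar a\in\rho(u[0,1])$ iff $(a_0,a_1,a_1)\in\rho(u[0,2])$ iff $u(a_0,a_1)$.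

Choose $x,y\in M$ with $E(x,y)$. By (R1) there are $z_0,\dots,z_3\in M$ with $G_i(x,z_i)$ and $H_i(y,z_i)$. Let $i<j$. Evaluating (R2) at $(x,z_i,z_j)$ and (R3) at $(y,z_i,z_j)$, and using (R0), we get $L^V_{ij}(z_i,z_j)$. The edge $z_iz_j$ is thus red, but it need not have a vertex as its label: $\rho$ preserves only finite unions, so $L^{\{a\}}_{ij}(z_i,z_j)$ may fail for every $a\in V$. What (R0) does give is that $\nu_{ij}=\{X\subseteq V:L^X_{ij}(z_i,z_j)\}$ is an ultrafilter on $V$. Now take, say, $A\in\nu_{01}$ and $B\in\nu_{12}$. The triple $(z_0,z_1,z_2)$ lies in the image of $L^A_{01}[0,1]\cdot L^V_{02}[0,2]\cdot L^B_{12}[1,2]$, so by (R4) there is an edge between $A$ and $B$. Hence $\nu_{01}\sim\nu_{12}$. The other four edges of $\Theta$ come in the same way from the triples listed in \eqref{eq:theta}, and $\Gamma$ is pentagonal by \eqref{eq:H}.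

The argument uses the six points $x,y,z_0,\dots,z_3$, and $6=n+3$. In an abstract $\mathfrak D\in\mathsf{CA}_{n+3}$ there are no points, but there are the six coordinates $p,q,r,n,n+1,n+2$ to stand for them, and an ultrafilter of $\mathfrak D$ to stand for the tuple. Evaluating a relation at $(x,z_i,z_j)$, $(y,z_i,z_j)$ or $(z_i,z_j,z_k)$ becomes applying a substitution to it. The difficulty is that no coordinate is left over as temporary storage, so one has to check that the substitutions, performed one after the other, give the intended results.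

\subsection*{Substitutions}

\begin{lemma}\label{lem:subst}
In every $\mathsf{CA}_m$:
\begin{itemize}
\item[(S1)] $\mathsf s^i_j$ is a Boolean endomorphism.
\item[(S2)] If $x$ is $i$-closed, then $\mathsf s^i_jx=x$.
\item[(S3)] If $i\ne j$, then $\mathsf s^i_jx$ is $i$-closed. If $k\notin\{i,j\}$ and $x$ is $k$-closed, then $\mathsf s^i_jx$ is $k$-closed.
\item[(S4)] If $i,j,k,l$ are distinct, then $\mathsf s^i_j\mathsf s^k_l=\mathsf s^k_l\mathsf s^i_j$.
\item[(S5)] If $i\ne k$ and $x$ is $k$-closed, then $\mathsf s^k_l\mathsf s^i_kx=\mathsf s^i_lx$ for every $l$.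
\item[(S6)] If $x$ is $j$-closed or $i=j$, then $\mathsf c_j\mathsf s^i_jx=\mathsf c_ix$.
\end{itemize}
\end{lemma}

\begin{proof}
For $i=j$ the statements (S1), (S2), (S3), (S6) are trivial, so let $i\ne j$ in them. (S1) The map is additive, $\mathsf s^i_jx+\mathsf s^i_j(-x)=\mathsf c_i\mathsf d_{ij}=1$, and $\mathsf s^i_jx\cdot\mathsf s^i_j(-x)=0$ by (A7). (S2) $\mathsf c_i(\mathsf d_{ij}x)=x\cdot\mathsf c_i\mathsf d_{ij}=x$. (S3) The first part holds as $\mathsf s^i_jx$ has the form $\mathsf c_iy$. For the second, $\mathsf d_{ij}x$ is $k$-closed, so $\mathsf c_k\mathsf c_i(\mathsf d_{ij}x)=\mathsf c_i\mathsf c_k(\mathsf d_{ij}x)=\mathsf c_i(\mathsf d_{ij}x)$. (S4) As $\mathsf d_{ij}$ is $k$-closed and $\mathsf d_{kl}$ is $i$-closed, both sides send $x$ to $\mathsf c_i\mathsf c_k(\mathsf d_{ij}\mathsf d_{kl}x)$. (S5) For $l=k$ there is nothing to prove. For $l\notin\{i,k\}$, using (A6) in the last step,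
\[
\mathsf c_k\bigl(\mathsf d_{kl}\,\mathsf c_i(\mathsf d_{ik}x)\bigr)=\mathsf c_i\mathsf c_k(\mathsf d_{kl}\mathsf d_{ik}x)=\mathsf c_i\bigl(x\cdot\mathsf c_k(\mathsf d_{ik}\mathsf d_{kl})\bigr)=\mathsf c_i(\mathsf d_{il}x).
\]
For $l=i$, first note $\mathsf d_{ik}\,\mathsf c_i(\mathsf d_{ik}x)=\mathsf d_{ik}x$: the inequality $\ge$ is (A2), and $\mathsf d_{ik}\cdot{-x}\cdot\mathsf c_i(\mathsf d_{ik}x)\le\mathsf c_i(\mathsf d_{ik}\cdot{-x})\cdot\mathsf c_i(\mathsf d_{ik}x)=0$. Hence $\mathsf s^k_i\mathsf s^i_kx=\mathsf c_k(\mathsf d_{ik}x)=x\cdot\mathsf c_k\mathsf d_{ik}=x=\mathsf s^i_ix$. (S6) $\mathsf c_j\mathsf c_i(\mathsf d_{ij}x)=\mathsf c_i\mathsf c_j(\mathsf d_{ij}x)=\mathsf c_i(x\cdot\mathsf c_j\mathsf d_{ij})=\mathsf c_ix$.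
\end{proof}

The next lemma is the algebraic form of evaluating at a triple of points.

\begin{lemma}\label{lem:eval}
Let $\mathfrak D\in\mathsf{CA}_m$, let $p\le\alpha<\beta<\gamma<m$ with $r\le\beta$, and let $\sigma=\mathsf s^p_\alpha\mathsf s^q_\beta\mathsf s^r_\gamma$. For every $p$-closed $u\in\mathfrak D$,
\[
\sigma\bigl(u[p,q]\bigr)=u[\alpha,\beta],\qquad\sigma\bigl(u[p,r]\bigr)=u[\alpha,\gamma],\qquad\sigma\bigl(u[q,r]\bigr)=u[\beta,\gamma].
\]
\end{lemma}

\begin{proof}
For $\delta\ge r$ the element $\mathsf s^r_\delta u$ is $p$-closed by (S3), and $\mathsf s^r_\delta\mathsf s^q_p=\mathsf s^q_p\mathsf s^r_\delta$ by (S4) (trivially if $\delta=r$). With (S5) this gives, for $\delta\in\{\beta,\gamma\}$,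
\begin{equation}\label{eq:core}
\mathsf s^p_\alpha\,\mathsf s^r_\delta\,\mathsf s^q_pu=\mathsf s^p_\alpha\mathsf s^q_p(\mathsf s^r_\delta u)=\mathsf s^q_\alpha\mathsf s^r_\delta u=u[\alpha,\delta].
\end{equation}
First identity: $u[p,q]=\mathsf s^r_q\mathsf s^q_pu$ is $r$-closed, so $\mathsf s^r_\gamma$ fixes it by (S2). As $\mathsf s^q_pu$ is $q$-closed, (S5) gives $\mathsf s^q_\beta\mathsf s^r_q\mathsf s^q_pu=\mathsf s^r_\beta\mathsf s^q_pu$. Now apply $\mathsf s^p_\alpha$ and use \eqref{eq:core} with $\delta=\beta$. Second identity: $\mathsf s^r_\gamma\mathsf s^q_pu$ is $q$-closed by (S3), since $q\notin\{r,\gamma\}$, so $\mathsf s^q_\beta$ fixes it; use \eqref{eq:core} with $\delta=\gamma$. Third identity: $\mathsf s^q_\beta\mathsf s^r_\gamma u=u[\beta,\gamma]$ is $p$-closed by (S3), since $p\notin\{q,\beta,r,\gamma\}$, so $\mathsf s^p_\alpha$ fixes it.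
\end{proof}

\begin{proposition}\label{prop:down}
If $\mathfrak{Cm}\,\mathbf F(\Gamma)\in\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$, then $\Gamma$ is pentagonal.
\end{proposition}

\begin{proof}
We may assume that $\mathfrak A=\mathfrak{Cm}\,\mathbf F(\Gamma)$ is a subalgebra of $\mathsf{Nr}_n\mathfrak D$ with $\mathfrak D\in\mathsf{CA}_{n+3}$. Then (R0)--(R4) hold in $\mathfrak D$, because they involve only indices below $n$, and every element of $\mathfrak A$ is $\delta$-closed for $n\le\delta<n+3$. Put $\zeta_i=n-1+i$ for $i<4$. So $\zeta_0=r$, $\zeta_i\ge n$ for $i\ge1$, and $\zeta_3=n+2$ is the last coordinate of $\mathfrak D$; the coordinate $\zeta_i$ stands for the apex $z_i$, and $p,q$ stand for $x,y$. In $\mathfrak D$ let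
\[
\kappa_i=G_i[p,\zeta_i]\cdot H_i[q,\zeta_i]\quad(i<4),\qquad\lambda^X_{ij}=L^X_{ij}[\zeta_i,\zeta_j]\quad(i<j<4),
\]
and $\kappa=\kappa_0\kappa_1\kappa_2\kappa_3$. By (S1), the identities (R0) hold with $\lambda$ in place of $L$.

\emph{The four apexes exist: $\kappa\ne0$.} Let $y_i=G_i[p,r]\cdot H_i[q,r]\in\mathfrak A$. By (S4) and (S1), $\kappa_i=\mathsf s^q_p\mathsf s^r_{\zeta_i}G_i\cdot\mathsf s^r_{\zeta_i}H_i=\mathsf s^r_{\zeta_i}y_i$. By (S6) and (R1), $\mathsf c_{\zeta_i}\kappa_i=\mathsf c_ry_i\ge E[p,q]$; for $i\ge1$ this uses that $y_i$ is $\zeta_i$-closed. Moreover $\kappa_i$ is $\zeta_j$-closed for $j\neq i$: if $j\ge1$, then $y_i$ is $\zeta_j$-closed and $\zeta_j\notin\{r,\zeta_i\}$; if $j=0$, then $i\ge1$ and $\mathsf s^r_{\zeta_i}y_i$ is $r$-closed; in both cases use (S3). By (A4), $\mathsf c_{\zeta_i}\kappa_i$ is also $\zeta_j$-closed. Pulling closed factors out of one cylindrification after the other, we get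
\[
\mathsf c_{\zeta_0}\mathsf c_{\zeta_1}\mathsf c_{\zeta_2}\mathsf c_{\zeta_3}\kappa=\prod_{i<4}\mathsf c_{\zeta_i}\kappa_i\ \ge\ E[p,q]\ \ne\ 0,
\]
so $\kappa\neq0$ by (A1). This is the only step that uses that $\mathfrak A$ lies in the neat reduct.

\emph{The six faces are red: $\kappa\le\lambda^V_{ij}$ for $i<j$.} Apply Lemma~\ref{lem:eval} and (S1) to (R2) with $(\alpha,\beta,\gamma)=(p,\zeta_i,\zeta_j)$, and to (R3) with $(\alpha,\beta,\gamma)=(q,\zeta_i,\zeta_j)$. This gives
\[
G_i[p,\zeta_i]\cdot G_j[p,\zeta_j]\le\lambda_{ij}^{V\cup\{\mathsf w_h\}},\qquad H_i[q,\zeta_i]\cdot H_j[q,\zeta_j]\le\lambda_{ij}^{V\cup\{\mathsf w_g\}},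
\]
and so $\kappa\le\kappa_i\kappa_j\le\lambda_{ij}^{V\cup\{\mathsf w_h\}}\lambda_{ij}^{V\cup\{\mathsf w_g\}}=\lambda^V_{ij}$.

\emph{The labels.} Let $\mathcal W$ be an ultrafilter of the Boolean algebra $\mathfrak D$ with $\kappa\in\mathcal W$. For a pair $P=ij$ with $i<j$ write $\lambda_P=\lambda_{ij}$ and put $\nu_P=\{X\subseteq V:\lambda^X_P\in\mathcal W\}$. Since $\lambda_P^\emptyset=0$, $\lambda_P^X\lambda_P^Y=\lambda_P^{X\cap Y}$ and $\lambda_P^X+\lambda_P^{V\setminus X}=\lambda^V_P\in\mathcal W$, the family $\nu_P$ is an ultrafilter on $V$. Let $P,P'$ be $\Theta$-adjacent, let $P\cup P'=\{i,j,k\}$ with $i<j<k$, and let $P''$ be the third pair in this triple. Suppose that $A\in\nu_P$ and $B\in\nu_{P'}$ have no edge between them. Lemma~\ref{lem:eval} with $(\alpha,\beta,\gamma)=(\zeta_i,\zeta_j,\zeta_k)$, applied to (R4), gives $\lambda^A_P\lambda^B_{P'}\lambda^V_{P''}=0$, although all three factors are in $\mathcal W$. This contradiction shows $\nu_P\sim\nu_{P'}$, and $\Gamma$ is pentagonal by \eqref{eq:H}.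
\end{proof}

\section{From a pentagon to a representation}\label{sec:rep}

In this section $\Gamma=(V,\sim)$ is pentagonal, $(\nu_P)$ is a family as in \eqref{eq:H}, $\nu_{ij}=\nu_{\{i,j\}}$, and $\mathbf F=\mathbf F(\Gamma)$. We prove that $\mathfrak{Cm}\,\mathbf F$ is representable.

\subsection*{Representations as assignments of ultrafilters}
A Boolean homomorphism $\rho:\mathfrak{Cm}\,\mathbf F\to\wp({}^nM)$ is the same as an assignment of an ultrafilter $U_{\bar a}=\{X:\bar a\in\rho(X)\}$ on $\mathbf F$ to each tuple $\bar a$. The following conditions make $\rho$ respect the cylindric operations. Call $(\bar a,i,U)$ a \emph{demand} if $\bar a\in{}^nM$, $i<n$, and $U$ is an ultrafilter on $\mathbf F$ with $\pi_{i*}U=\pi_{i*}U_{\bar a}$ and $D_{ij}\notin U$ for all $j\ne i$.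

\begin{lemma}\label{lem:crit}
Let $M\neq\emptyset$, and let $U_{\bar a}$ $(\bar a\in{}^nM)$ be ultrafilters on $\mathbf F$ such that
\begin{itemize}
\item[(U1)] $D_{ij}\in U_{\bar a}$ iff $a_i=a_j$;
\item[(U2)] $\pi_{i*}U_{\bar a}$ depends only on $i$ and $(a_j)_{j\neq i}$;
\item[(U3)] for every demand $(\bar a,i,U)$ there is $t\in M$ with $U_{\bar a(i/t)}=U$.
\end{itemize}
Then $\rho(X)=\{\bar a:X\in U_{\bar a}\}$ defines a homomorphism $\mathfrak{Cm}\,\mathbf F\to\wp({}^nM)$.
\end{lemma}

\begin{proof}
The map preserves the Boolean operations because each $U_{\bar a}$ is an ultrafilter, and the diagonals by (U1). Note that $\mathsf c_iX\in U$ iff $\pi_i[X]\in\pi_{i*}U$, for any ultrafilter $U$ on $\mathbf F$. If $\bar a\in\mathsf c_i\rho(X)$, say $X\in U_{\bar a(i/b)}$, then $\mathsf c_iX\supseteq X$ is in $U_{\bar a(i/b)}$, hence in $U_{\bar a}$ by (U2), and $\bar a\in\rho(\mathsf c_iX)$. Conversely let $\mathsf c_iX\in U_{\bar a}$. For $W\in\pi_{i*}U_{\bar a}$ the set $W\cap\pi_i[X]$ is nonempty, so the sets $X\cap\pi_i^{-1}(W)$ are nonempty; they are closed under finite intersections.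 An ultrafilter $U$ containing them has $X\in U$ and $\pi_{i*}U\supseteq\pi_{i*}U_{\bar a}$, hence $\pi_{i*}U=\pi_{i*}U_{\bar a}$. If $(\bar a,i,U)$ is a demand, (U3) gives $t$ with $\bar a(i/t)\in\rho(X)$. Otherwise $D_{ij}\in U$ for some $j\ne i$. By (F1), $\pi_i^{-1}(\pi_i[X'\cap D_{ij}])\cap D_{ij}=X'\cap D_{ij}$ for all $X'\subseteq\mathbf F$, so an ultrafilter containing $D_{ij}$ contains $X'$ iff its image under $\pi_i$ contains $\pi_i[X'\cap D_{ij}]$; it is determined by its image. Now $U_{\bar a(i/a_j)}$ contains $D_{ij}$ by (U1) and has the same image as $U$ by (U2). So $U=U_{\bar a(i/a_j)}$ and $\bar a(i/a_j)\in\rho(X)$. In both cases $\bar a\in\mathsf c_i\rho(X)$.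
\end{proof}

By (F2) an ultrafilter on $\mathbf F$ is concentrated on one shape $s$, and is then an ultrafilter on $V^{R(s)}$ concentrated on the admissible functions. So we let $M$ carry a $\Gamma^u$-system, and we let each set of at most $n$ points carry an ultrafilter on labelings whose marginals are the labels in $uV$. The next lemma shows that a $\Gamma^u$-system always admits such ultrafilters; it is here that the triples in \eqref{eq:theta} must be free of triangles.

\begin{lemma}\label{lem:omega}
Let $M$ be a $\Gamma^u$-system and $Q\subseteq M$ with $|Q|\le n$. There is an ultrafilter $\omega_Q$ on $V^{R(Q)}$ with $\operatorname{Adm}(Q)\in\omega_Q$ whose marginal at each $\varepsilon\in R(Q)$ is $e(\varepsilon)$. If $|Q|\le n-1$, it is unique.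
\end{lemma}

\begin{proof}
It suffices to find, for any sets $A_\varepsilon\in e(\varepsilon)$ $(\varepsilon\in R(Q))$, an admissible $f$ with $f(\varepsilon)\in A_\varepsilon$ for all $\varepsilon$. Indeed, the sets $\{f\in\operatorname{Adm}(Q):f(\varepsilon)\in A_\varepsilon\text{ for all }\varepsilon\}$ are then nonempty and closed under finite intersections, and the marginal at $\varepsilon$ of an ultrafilter containing them includes, hence equals, $e(\varepsilon)$. If $Q$ carries no instance of (C4) with three red faces, every $f$ is admissible, and we choose $f(\varepsilon)\in A_\varepsilon$ arbitrarily. Otherwise, by Lemma~\ref{lem:count}, $R(Q)$ consists of three faces, and by \eqref{eq:theta} the adjacencies required of $f$ form a path with two edges, a single edge, or nothing. The corresponding labels are adjacent in $\Gamma^u$ by (C4) for $M$. Lemma~\ref{lem:graph}(c) provides the values on the path or on the edge, and the remaining values are arbitrary in their sets. If $|Q|\le n-1$, then $|R(Q)|\le1$, so an ultrafilter on $V^{R(Q)}$ is determined by its marginal, or is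 trivial.
\end{proof}

\subsection*{The difficulty, for $n=3$}
We shall build $M$ by adding one point $t$ for each demand. For $n=3$ a demand prescribes the triangle formed by $t$ and two given points, and we are free to choose the values on the edges from $t$ to all other points. We choose as harmlessly as possible: $g=h=0$, and white whenever a white is allowed. A new edge $tw$ is then forced to be red only if the two given points form a base $xy$ over which $t$ and $w$ are both apexes. Its label is ours to choose, but it cannot be chosen greedily. Suppose that $\Gamma$ has no cycle of length at most five, that $S(xy)=\{0,1,2,3\}$, and that we have labeled the edges between apexes $z_0,z_1,z_2$ by vertices $a_{02}\sim a_{01}\sim a_{12}$. This satisfies (C4). An apex $z_3$ may now be demanded, and it needs labels with $a_{02}\sim\mu_{03}\sim\mu_{23}\sim a_{12}$ in $\Gamma^u$. By Lemma~\ref{lem:graph}(a), $\operatorname{Nb}(\{a_{02}\})\in\mu_{03}$ and $\operatorname{Nb}(\{a_{12}\})\in\mu_{23}$, so there is an edge between these two sets, and $\Gamma$ has a closed walk of length five,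 which is impossible. The remedy is to decide, at the moment a base appears, how all future apexes over it will be labeled. We record this decision by attaching to the base one virtual apex for each allowed tint; a real apex that arrives later copies the virtual apex of its tint.

\subsection*{Nets}

\begin{definition}\label{def:net}
A \emph{net} is a $\Gamma^u$-system $M$ together with the following data.
\begin{itemize}
\item[(N1)] For each $Q\subseteq M$ with $|Q|\le n$, an ultrafilter $\omega_Q$ as in Lemma~\ref{lem:omega}.
\item[(N2)] For each base $\mathfrak b=\bar cxy$, \emph{virtual points} $v_i\notin M$ of tint $i$, for $i\in S(\mathfrak b)$, and labels $e_{\mathfrak b}(\xi\xi')\in uV$ for all unordered pairs of points $\xi,\xi'\in\operatorname{Ap}(\mathfrak b)\sqcup\{v_i:i\in S(\mathfrak b)\}$ of different tints, such that $e_{\mathfrak b}(zw)=e(\bar czw)$ for $z,w\in\operatorname{Ap}(\mathfrak b)$, and $e_{\mathfrak b}$ is \emph{coherent}: for any three points of distinct tints $i,j,k$ and $\Theta$-adjacent $P,P'\subseteq\{i,j,k\}$, the labels of the two pairs with tints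 $P$ and $P'$ are adjacent in $\Gamma^u$.
\end{itemize}
A net $M'$ \emph{extends} $M$ if $M\subseteq M'$, the system of $M$ is the restriction of that of $M'$, the $\omega_Q$ for $Q\subseteq M$ are the same, and for bases $\mathfrak b\subseteq M$ the virtual points are the same and the labeling $e_{\mathfrak b}$ of $M'$ extends that of $M$.
\end{definition}

For a net $M$ and $\bar a\in{}^nM$ with range $Q$, let $U_{\bar a}$ be the image of $\omega_Q$ under $f\mapsto[\bar a;M[Q,f]]$, that is,
\[
U_{\bar a}=\bigl\{X\subseteq\mathbf F:\ \{f\in\operatorname{Adm}(Q):[\bar a;M[Q,f]]\in X\}\in\omega_Q\bigr\}.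
\]
Then (U1) holds, since all atoms $[\bar a;M[Q,f]]$ have the kernel of $\bar a$ as their equivalence relation. For (U2) let $Y=\{a_j:j\ne i\}$. The projection of $\omega_Q$ to $V^{R(Y)}$ has the marginal required of $\omega_Y$, so it equals $\omega_Y$ by the uniqueness in Lemma~\ref{lem:omega}. Since $\pi_i([\bar a;M[Q,f]])=[\bar a{\restriction}(n\setminus\{i\});M[Y,f{\restriction}R(Y)]]$, we obtain:
\begin{equation}\label{eq:proj}
\pi_{i*}U_{\bar a}\text{ is the image of }\omega_Y\text{ under }f'\mapsto[\bar a{\restriction}(n\setminus\{i\});M[Y,f']].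
\end{equation}
The right side depends only on $(a_j)_{j\ne i}$. This is the point at which it matters that $n-1$ points contain at most one face: no correlations between labels have to be matched. It remains to achieve (U3).

\begin{lemma}\label{lem:ext}
Let $M$ be a net and $(\bar a,i_0,U)$ a demand in $M$. There is a net $M'=M\cup\{t\}$, $t\notin M$, that extends $M$ and has $U_{\bar a(i_0/t)}=U$.
\end{lemma}

\begin{proof}
Let $Y=\{a_j:j\ne i_0\}$ and $Y^t=Y\cup\{t\}$; so $|Y|\le n-1$ and $|Y^t|\le n$.

\medskip\noindent\emph{Step 1: the part prescribed by $U$.} The ultrafilter $U$ is concentrated on the atoms of one shape $s$. Since $D_{i_0j}\notin U$ for $j\neq i_0$, the position $i_0$ forms a class of its own in $s$. The ultrafilter $\pi_{i_0*}U$ is concentrated on elements of shape $\pi_{i_0}(s)$, and by \eqref{eq:proj} $\pi_{i_0*}U_{\bar a}$ is concentrated on elements whose shape is given by $\bar a{\restriction}(n\setminus\{i_0\})$ and the shape of $M{\restriction}Y$. The two ultrafilters are equal, so the two shapes are equal. Hence $s=[\bar a(i_0/t);N]$ for a $\bullet$-system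 $N$ on $Y^t$ whose restriction to $Y$ is the shape of $M{\restriction}Y$. The atoms of shape $s$ are the $[\bar a(i_0/t);N[Y^t,f]]$ with $f\in\operatorname{Adm}(Y^t)$, one for each $f$, so $U$ corresponds to an ultrafilter $\omega$ on $V^{R(Y^t)}$ concentrated on $\operatorname{Adm}(Y^t)$. The map in \eqref{eq:proj} is injective, so $\pi_{i_0*}U=\pi_{i_0*}U_{\bar a}$ says that $\omega$ projects to $\omega_Y$. Give $Y^t$ the sorts and the values $g,h,S,\mathsf w_g,\mathsf w_h$ of $N$, and label each red face by the marginal of $\omega$. This agrees with $M$ on $Y$. It is a $\Gamma^u$-system on $Y^t$: (C1)--(C3) hold as they hold in $N$, and (C4) holds by Lemma~\ref{lem:graph}(b). Put $\omega_{Y^t}=\omega$. However the rest is defined, $U_{\bar a(i_0/t)}=U$.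

\medskip\noindent\emph{Step 2: the new faces.} A face of $M'$ is \emph{new} if it contains $t$ and is not contained in $Y^t$. These are the faces that have no value yet.

(a) On new faces put $g=0$ and $h=0$. Now $g$ and $h$ are defined throughout $M'$, so apexes in $M'$ are defined, and:
\begin{itemize}
\item[$(\dagger)$] if $g$ or $h$ has value $1$ on a face containing $t$, then this face is contained in $Y^t$.
\end{itemize}

(b) Let $\bar czw$ be a new face with $z,w$ tinted. If there is no $y$ with $h(\bar cyz)=h(\bar cyw)=1$, put $e=\mathsf w_h$. Otherwise, if there is no $x$ with $g(\bar cxz)=g(\bar cxw)=1$, put $e=\mathsf w_g$. In the remaining case fix such $x$ and $y$, so that $z,w$ are apexes over $\mathfrak b=\bar cxy$. If $t$ were in $\bar c$, then $(\dagger)$ would give $\bar cxz,\bar cxw\subseteq Y^t$, and $\bar czw$ would not be new. So $t$ is one of $z,w$; say $t=z$, of tint $i$. By $(\dagger)$, $\bar cxt$ and $\bar cyt$ are contained in $Y^t$, so $\mathfrak b\subseteq Y$, and $\mathfrak b=Y$ because $|\mathfrak b|=n-1\ge|Y|$. In particular $x$ and $y$ are unique.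 Now $w$ is an apex over $\mathfrak b$ in $M$, and $i\in S(\mathfrak b)$ by (C3) on $Y^t$. Put $e(\bar ctw)=e_{\mathfrak b}(v_iw)\in uV$. To summarize:
\begin{itemize}
\item[$(\ddagger)$] a new face $\bar czw$ is red iff $z,w$ are apexes over a common base $\bar cxy$. In this case $Y=\bar cxy$, the point $t$ is one of $z,w$, and if $t=z$ has tint $i$ the label is $e_Y(v_iw)$.
\end{itemize}

(c) For a new base $\mathfrak b$ let $S(\mathfrak b)$ be the set of tints of the apexes over $\mathfrak b$ in $M'$.

\medskip\noindent\emph{Step 3: $M'$ is a $\Gamma^u$-system.} Instances of constraints inside $M$ or inside $Y^t$ hold. Consider an instance on an $n$-element set $Q$ with $t\in Q$ and $Q\not\subseteq Y^t$.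

(C1) Let $Q=\bar cxzw$ with $g(\bar cxz)=g(\bar cxw)=1$. If $t\in\bar cx$, both faces contain $t$, and $(\dagger)$ gives $Q\subseteq Y^t$, a contradiction. So $t=z$, say. Then $\bar cxt\subseteq Y^t$, hence $w\notin Y^t$ and $\bar ctw$ is new. As $x$ exists, rule (b) does not give it the value $\mathsf w_g$.

(C2) Let $Q=\bar cyzw$ with $h(\bar cyz)=h(\bar cyw)=1$. If $t\in\bar cy$, then $Q\subseteq Y^t$ by $(\dagger)$. So $t=z$, say; then $\bar cyt\subseteq Y^t$, $w\notin Y^t$, and $\bar ctw$ is new. As $y$ exists, rule (b) does not give it the value $\mathsf w_h$.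

(C3) Let $Q=\bar cxyz$ with $z$ an apex over $\mathfrak b=\bar cxy$. If $t=z$, then $(\dagger)$ gives $Q\subseteq Y^t$. So $t\in\mathfrak b$. If $\mathfrak b\subseteq Y^t$, then one of the faces $\bar cxz,\bar cyz$ contains $t$, so $z\in Y^t$ by $(\dagger)$ and again $Q\subseteq Y^t$. So $\mathfrak b$ is new, and (c) gives the conclusion.

(C4) Let $Q=\bar czww'$ with distinct tints and three red faces. If $t\in\bar c$, all three faces contain $t$, and one of them is new since $Q\not\subseteq Y^t$; by $(\ddagger)$ it is not red, a contradiction. So $t=z$, say, of tint $i$. One of $\bar ctw,\bar ctw'$ is new, say the first. By $(\ddagger)$, $Y$ is a base $\bar cxy$. A base contains no tinted point, so $w'\notin Y$ and $\bar ctw'$ is new as well. By $(\ddagger)$ again, $w$ and $w'$ are apexes over $Y$ in $M$, and the three labels are $e_Y(v_iw)$, $e_Y(v_iw')$ and $e(\bar cww')=e_Y(ww')$. The required adjacencies are the coherence of $e_Y$ for the points $v_i,w,w'$.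

\medskip\noindent\emph{Step 4: \textup{(N1)}.} For $Q\subseteq M$ keep $\omega_Q$; $\omega_{Y^t}$ was chosen in Step 1; for all other $Q$ use Lemma~\ref{lem:omega}.

\medskip\noindent\emph{Step 5: \textup{(N2)}.} Let $\mathfrak b=\bar cxy$ be a base of $M'$.

\emph{Case 1: $\mathfrak b\subseteq M$.} If $t$ is not an apex over $\mathfrak b$, keep the data. Let $t$ be an apex, of tint $i$. By $(\dagger)$ and size, $\mathfrak b=Y$, and $i\in S(\mathfrak b)$ by (C3). Let $t$ copy $v_i$: put $e_{\mathfrak b}(t\xi)=e_{\mathfrak b}(v_i\xi)$ for every apex $\xi\in M$ and every virtual point $\xi$ of tint other than $i$. This agrees with $e$: an apex $w\in M$ of tint other than $i$ is not in $Y$, so $\bar ctw$ is new and has label $e_{\mathfrak b}(v_iw)$ by $(\ddagger)$. Three points of distinct tints that include $t$ do not include $v_i$, and replacing $t$ by $v_i$ preserves the tints and the labels; so coherence persists.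

\emph{Case 2: $t\in\mathfrak b\subseteq Y^t$.} Here $S(\mathfrak b)$ was prescribed by $U$ and may be $\{0,1,2,3\}$. If $w$ is an apex, one of $\bar cxw,\bar cyw$ contains $t$, so $w\in Y^t$ by $(\dagger)$ and $\mathfrak b\cup\{w\}=Y^t$ by size. So there is at most one apex, and no value of $e_{\mathfrak b}$ is prescribed by $e$. Give every pair of points of different tints $i,j$ the label $\nu_{ij}$. This is coherent by \eqref{eq:H}.

\emph{Case 3: $\mathfrak b$ is new.} Here labels between apexes may be prescribed, but $S(\mathfrak b)$ was chosen small. Let $z$ be an apex. If $t\in\bar c$, then $(\dagger)$ gives $\mathfrak b\subseteq Y^t$, which is false. So $t=x$ or $t=y$, and $(\dagger)$ gives $\bar cz\subseteq Y$. As $|Y\setminus\bar c|\le2$, there are at most two apexes, and by (c) at most two tints occur among the apexes and the virtual points. Coherence is therefore vacuous. For apexes $z,w$ of different tints put $e_{\mathfrak b}(zw)=e(\bar czw)$, which is in $uV$ by (C1) and (C2) in $M'$, and give every other pair of tints $i,j$ the label $\nu_{ij}$.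
\end{proof}

\begin{remark}\label{rem:use}
In this proof, only Case 2 uses that the family $(\nu_P)$ satisfies \eqref{eq:H}. Case 3 shows why the values $S$ are needed. Suppose that $Y=\bar czw$ is red, with $z,w$ of tints $0,1$ and with an isolated vertex $a$ of $\Gamma$ as label, that $h(\bar cyz)=h(\bar cyw)=1$ for some $y$, and that $t=x$ is demanded with $g(\bar cxz)=g(\bar cxw)=1$. If $S(\bar cxy)$ contained $2$, coherence would require a neighbor of $a$ in $\Gamma^u$, and there is none. Finally, $(\ddagger)$ rests on $|\mathfrak b|=n-1$: a base fills all of $Y$, so a demand that creates an apex over an old base prescribes no label between this apex and another one.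
\end{remark}

\begin{proposition}\label{prop:up}
If $\Gamma$ is pentagonal, then $\mathfrak{Cm}\,\mathbf F(\Gamma)\in\mathsf{RCA}_n$.
\end{proposition}

\begin{proof}
Fix an atom $\tau=(\approx,N)$. Let $M_0$ be $N$ with its labels read as principal ultrafilters; it is a $\Gamma^u$-system on $n/{\approx}$. Let $\omega_Q$ be the principal ultrafilter generated by the labeling of $N{\restriction}Q$. Since $|M_0|\le n$, each base has at most one apex, and we satisfy (N2) by giving every pair of tints $i,j$ the label $\nu_{ij}$, which is coherent by \eqref{eq:H}. So $M_0$ is a net, and for the quotient map $\bar a_0:n\to n/{\approx}$ the ultrafilter $U_{\bar a_0}$ is principal, generated by $\tau$.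

The union of a chain of nets, each extending the earlier ones, is a net that extends them all, because every requirement in Definitions~\ref{def:system} and~\ref{def:net} concerns finitely many points. Extending a net does not change $U_{\bar a}$ for tuples $\bar a$ of the smaller net; so a demand remains a demand, and a point $t$ that satisfies it continues to do so. Given a net $M_l$, well-order the set of its demands and run through it by transfinite recursion, applying Lemma~\ref{lem:ext} to each demand in the net reached so far and taking unions at limits. This gives a net $M_{l+1}$ extending $M_l$ in which all demands of $M_l$ are satisfied. Let $M^\tau=\bigcup_{l<\omega}M_l$. A demand $(\bar a,i,U)$ in $M^\tau$ is a demand in any $M_l$ that contains the entries of $\bar a$, so (U3) holds in $M^\tau$. By Lemma~\ref{lem:crit} we obtain a homomorphism $\rho_\tau:\mathfrak{Cm}\,\mathbf F\to\wp({}^nM^\tau)$ with $\bar a_0\in\rho_\tau(X)$ whenever $\tau\in X$. The homomorphism $X\mapsto(\rho_\tau(X))_{\tau\in\mathbf F}$ sends no nonempty set to $0$, so it embeds $\mathfrak{Cm}\,\mathbf F$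 into a product of full set algebras.
\end{proof}

Theorem~\ref{thm:A} follows from Lemma~\ref{lem:chain} and Propositions~\ref{prop:pent}, \ref{prop:down} and~\ref{prop:up}.

\section{Ultraproducts}\label{sec:ultra}

An atom is a shape, chosen from a finite set that does not depend on the graph, together with boundedly many vertices. For this reason $\mathbf F$ commutes with ultraproducts.

\begin{lemma}\label{lem:ultra}
Let $\Gamma_\ell$ $(\ell<\omega)$ be graphs, $\mathcal U$ an ultrafilter on $\omega$, and $\Gamma^*=\prod_\ell\Gamma_\ell/\mathcal U$. Then $\prod_\ell\mathbf F(\Gamma_\ell)/\mathcal U\cong\mathbf F(\Gamma^*)$.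
\end{lemma}

\begin{proof}
``Almost all'' refers to $\mathcal U$. For a sequence $(\tau_\ell)$ of atoms $\tau_\ell\in\mathbf F(\Gamma_\ell)$ there is, by (F2), a unique shape $s$ with $\tau_\ell=(s,f_\ell)$ for almost all $\ell$. Let $[f_\ell]$ be the function on $R(s)$ that sends $\varepsilon$ to the class of $(f_\ell(\varepsilon))_\ell$ in $\Gamma^*$, and map the class $[\tau_\ell]$ to $(s,[f_\ell])$. Since $R(s)$ is finite, $[f_\ell]=[f'_\ell]$ iff $f_\ell=f'_\ell$ for almost all $\ell$; so the map is well defined and injective. Admissibility is a conjunction of at most two adjacencies that depend only on $s$, so $[f_\ell]$ is admissible for $\Gamma^*$ iff $f_\ell$ is admissible for $\Gamma_\ell$ for almost all $\ell$. Hence the map goes into $\mathbf F(\Gamma^*)$; it is onto because every function from $R(s)$ to $\Gamma^*$ has the form $[f_\ell]$. Membership in $D_{ij}$ depends only on the shape. Finally, $(s,f)\equiv_i(s',f')$ iff $\pi_i(s)=\pi_i(s')$ and $f,f'$ agree on the red face of $\pi_i(s)$, if there is one; this holds for the images of $[\tau_\ell],[\tau'_\ell]$ iff it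 holds for $\tau_\ell,\tau'_\ell$ for almost all $\ell$.
\end{proof}

By Erd\H{o}s \cite{Erdos}, for all $\ell,j<\omega$ there is a finite graph with no cycle of length at most $\ell$ and chromatic number at least $j$. For fixed $\ell$ let $\Gamma_\ell$ be the disjoint union, over $j<\omega$, of such graphs. Then $\chi(\Gamma_\ell)$ is infinite and $\Gamma_\ell$ has no cycle of length at most $\ell$. Fix a nonprincipal ultrafilter $\mathcal U$ on $\omega$ and let $\Gamma^*=\prod_\ell\Gamma_\ell/\mathcal U$. For each length, having no cycle of that length is a first-order property that holds in all but finitely many $\Gamma_\ell$, so it holds in $\Gamma^*$. Thus $\Gamma^*$ is a forest. It is bipartite: color each vertex by the parity of its distance from a root chosen in its component. By Theorem~\ref{thm:A},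
\begin{equation}\label{eq:key}
\mathfrak{Cm}\,\mathbf F(\Gamma_\ell)\in\mathsf{RCA}_n\ \ (\ell<\omega),\qquad\mathfrak{Cm}\,\mathbf F(\Gamma^*)\notin\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
By \eqref{eq:key}, $\mathbf F(\Gamma_\ell)\in\mathsf{Str}(\mathsf{RCA}_n)\subseteq\mathsf K$ for all $\ell$. By Lemma~\ref{lem:ultra} and \eqref{eq:key}, the ultraproduct $\prod_\ell\mathbf F(\Gamma_\ell)/\mathcal U$ is not in $\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3})$, which includes $\mathsf K$. So $\mathsf K$ is not closed under ultraproducts and is not elementary.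

To obtain an ultrapower, we collect all factors in one structure. Let $\mathcal F$ be the disjoint union of the $\mathbf F(\Gamma_\ell)$. Then $\mathfrak{Cm}\,\mathcal F\cong\prod_\ell\mathfrak{Cm}\,\mathbf F(\Gamma_\ell)$, and $\mathsf{RCA}_n$ is closed under products by its definition, so $\mathcal F\in\mathsf K$. In $\mathcal F^*=\mathcal F^\omega/\mathcal U$ let $I$ be the set of classes $[\tau_\ell]$ with $\tau_\ell\in\mathbf F(\Gamma_\ell)$ for almost all $\ell$. As a substructure, $I\cong\prod_\ell\mathbf F(\Gamma_\ell)/\mathcal U\cong\mathbf F(\Gamma^*)$. In $\mathcal F$, elements related by $\equiv_i$ lie in the same summand, so $I$ is a union of $\equiv_i$-classes of $\mathcal F^*$ for every $i$. Hence $(\mathsf c_iX)\cap I$ is the $i$-th cylindrification of $X\cap I$ in $\mathfrak{Cm}\,I$, and $X\mapsto X\cap I$ is a homomorphism of $\mathfrak{Cm}\,\mathcal F^*$ onto $\mathfrak{Cm}\,I\cong\mathfrak{Cm}\,\mathbf F(\Gamma^*)$. The variety $\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$ is closed under homomorphic images, so \eqref{eq:key} gives $\mathfrak{Cm}\,\mathcal F^*\notin\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$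 and $\mathcal F^*\notin\mathsf K$. Thus $\mathsf K$ is not closed under ultrapowers, and since $\mathcal F^*$ is elementarily equivalent to $\mathcal F$, it is not closed under elementary equivalence.

For an ordinal $m\ge n+3$, in particular for $m=n+k$ with $k\ge3$ finite, Lemma~\ref{lem:chain} gives $\mathsf{RCA}_n\subseteq\mathbf S\mathsf{Nr}_n\mathsf{CA}_m\subseteq\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$, so $\mathsf K=\mathsf{Str}(\mathbf S\mathsf{Nr}_n\mathsf{CA}_m)$ satisfies the hypothesis.
\end{proof}

For Theorem~\ref{thm:C} we take the ultraproduct of the complex algebras instead of the complex algebra of the ultraproduct. The two algebras have the same atoms, but the first contains only those sets of atoms that come from sequences of sets in the factors.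

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\mathfrak B=\prod_\ell\mathfrak{Cm}\,\mathbf F(\Gamma_\ell)/\mathcal U$. It is in $\mathsf{RCA}_n$ by \eqref{eq:key}, because a variety is closed under ultraproducts. Let $\mathcal G=\prod_\ell\mathbf F(\Gamma_\ell)/\mathcal U$ and define $\theta:\mathfrak B\to\mathfrak{Cm}\,\mathcal G$ by
\[
\theta([X_\ell])=\{[\tau_\ell]:\ \tau_\ell\in X_\ell\text{ for almost all }\ell\}.
\]
Changing $X_\ell$ or $\tau_\ell$ on a set outside $\mathcal U$ does not affect the condition, so $\theta$ is well defined. It preserves intersections and complements because $\mathcal U$ is an ultrafilter, and it preserves $\mathsf d_{ij}$ by the definition of $D_{ij}$ in $\mathcal G$. If $[X_\ell]\neq0$, then $X_\ell\ne\emptyset$ for almost all $\ell$, and choosing $\tau_\ell\in X_\ell$ shows $\theta([X_\ell])\neq\emptyset$; so $\theta$ is injective. If $\tau_\ell\in\mathsf c_iX_\ell$ for almost all $\ell$, choose $\tau'_\ell\in X_\ell$ with $\tau'_\ell\equiv_i\tau_\ell$ for these $\ell$; then $[\tau_\ell]\equiv_i[\tau'_\ell]\in\theta([X_\ell])$. Conversely,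 if $[\tau_\ell]\equiv_i[\tau'_\ell]\in\theta([X_\ell])$, then $\tau_\ell\equiv_i\tau'_\ell\in X_\ell$, hence $\tau_\ell\in\mathsf c_iX_\ell$, for almost all $\ell$. So $\theta$ preserves $\mathsf c_i$ and is an embedding. Its image contains every singleton, since $\theta([\{\tau_\ell\}])=\{[\tau_\ell]\}$. A subalgebra of $\mathfrak{Cm}\,\mathcal G$ that contains all singletons is atomic, its atoms are the singletons, and $\{a\}\le\mathsf c_i\{b\}$ iff $a\equiv_ib$; so its atom structure is isomorphic to $\mathcal G$. Therefore $\mathfrak B$ is atomic, $\mathsf{At}\,\mathfrak B\cong\mathcal G\cong\mathbf F(\Gamma^*)$ by Lemma~\ref{lem:ultra}, and $\mathfrak{Cm}\,\mathsf{At}\,\mathfrak B\notin\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$ by \eqref{eq:key}. If $\mathsf V$ is a variety with $\mathsf{RCA}_n\subseteq\mathsf V\subseteq\mathbf S\mathsf{Nr}_n\mathsf{CA}_{n+3}$, then $\mathfrak B\in\mathsf V$ is atomic and $\mathfrak{Cm}\,\mathsf{At}\,\mathfrak B\notin\mathsf V$, so $\mathsf V$ is not atom-canonical.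
\end{proof}

\begin{thebibliography}{9}

\bibitem{Erdos}
P.~Erd\H{o}s, \emph{Graph theory and probability}, Canad. J. Math. \textbf{11} (1959), 34--38.

\bibitem{SA}
Tarek Sayed Ahmed, \emph{Space and time via Topological and Tense cylindric algebras}, arXiv:2006.03421 (2020).

\end{thebibliography}
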